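# Slow strong approximation of SDEs from adaptively chosen linear functionals of Brownian motion

## 1. Two linear functionals against a fast oscillation

Fix $T\in(0,\infty)$ and an $m$-dimensional Brownian motion $W$, with continuous paths and $W(0)=0$. Consider
$$dX(t)=\mu(X(t))\,dt+\sigma(X(t))\,dW(t),\quad t\in[0,T],\qquad X(0)=x_0\in\mathbb R^d,$$
where $x_0$ is deterministic and $\mu,\sigma$ are bounded and infinitely often differentiable. Such coefficients are locally Lipschitz and bounded, so there is a unique strong solution. In particular, a process that we write down and that satisfies the SDE *is* the solution.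

We want to approximate $X(T)$ from finitely many numbers extracted from the path of $W$. If these numbers are point evaluations $W(t_1),W(t_2),\dots$, chosen adaptively, there is a negative theorem of Yaroslavtseva, building on Jentzen, Müller-Gronbach and Yaroslavtseva: for every sequence $a_n\to0$ of positive numbers, however slow, there is an SDE of the above kind with $d=4$, $m=1$ such that every approximation $\widehat X_n$ using on average $n$ adaptive point evaluations has $\mathbb E\|X(T)-\widehat X_n\|\ge a_n$. But for the specific class of SDEs used in that proof, $X(T)$ can be approximated with error zero from only *two* continuous linear functionals of $W$. So suppose that we may observe arbitrary continuous linear functionals of the path, again adaptively. Can strong approximation still be arbitrarily slow?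

The first guess is *no*: linear functionals look far too powerful. Some simple cases support this.

*Constant coefficients.* If $d=m=1$ and $dX=\sigma\,dW$ with a constant $\sigma$, then $X(T)=x_0+\sigma W(T)$: one functional, error zero.

*A nonlinear scalar equation.* Let $d=m=1$, let $\sigma$ be $C^\infty$ with bounded $\sigma$ and $\sigma\sigma'$ (say $\sigma=\cos$), and take $dX=\frac12\sigma\sigma'(X)\,dt+\sigma(X)\,dW$. Let $\phi$ solve $\phi'=\sigma(\phi)$, $\phi(0)=x_0$. Then $\phi''=\sigma\sigma'(\phi)$, and Itô's formula shows that $X(t)=\phi(W(t))$. Again one functional, error zero.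

*A violent oscillation.* Let $f:\mathbb R\to[0,1]$ be $C^\infty$ with $f=1$ on $(-\infty,T/3]$ and $f=0$ on $[T/2,\infty)$. Let $f_1$ be $C^\infty$ with support in $(0,T/2)$, let $H\ge0$ be bounded and $C^\infty$ with $H=0$ on $(-\infty,T/2]$ and $\int_{T/2}^TH=1$, and let $\Gamma\in C^\infty(\mathbb R)$ grow as fast as you like. The equation
$$dX_1=dt,\quad dX_2=f(X_1)\,dW,\quad dX_3=f_1(X_1)\,dW,\quad dX_4=H(X_1)\cos(\Gamma(X_2)X_3)\,dt,$$
started at $0$, has bounded smooth coefficients. With $Z=\int_0^Tf\,dW$ and $V=\int_0^Tf_1\,dW$ we have $X_2=Z$ and $X_3=V$ after time $T/2$, so $X_4(T)=\cos(\Gamma(Z)V)$. Integration by parts gives $Z=-\int_0^TWf'\,dt$ and $V=-\int_0^TWf_1'\,dt$. Two continuous linear functionals determine $X(T)=(T,Z,V,\cos(\Gamma(Z)V))$ exactly, whatever $\Gamma$ is.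

In these cases $X(T)$ is a function of one or two linear functionals. So let us test a quantity that is not, in the smallest finite-dimensional model. Let $\xi\sim N(0,I_2)$ and allow one observation $y_1=\langle b,\xi\rangle$, $b\neq0$. A linear target $\langle c,\xi\rangle$ is found exactly by choosing $b=c$. Now take the target $|\xi|^2$. Let $v$ be a unit vector orthogonal to $b$. Then $|\xi|^2=\zeta^2+\eta^2$ with $\zeta=\langle b,\xi\rangle/|b|$ known and $\eta=\langle v,\xi\rangle\sim N(0,1)$ independent of $\zeta$. Whatever $b$ was, the target has conditional variance $\operatorname{Var}(\eta^2)=2$.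

Adaptivity does not help here. For $\xi\in\mathbb R^3$, observe $y_1=\xi_1$ and then $y_2=\cos(y_1)\xi_2+\sin(y_1)\xi_3$. With $\eta=-\sin(y_1)\xi_2+\cos(y_1)\xi_3$ we have $|\xi|^2=y_1^2+y_2^2+\eta^2$. Given $y_1$, the pair $(y_2,\eta)$ is a rotation of $(\xi_2,\xi_3)$, so given $y_1,y_2$ the variable $\eta$ is still $N(0,1)$. A quadratic functional of infinitely many Gaussian modes will always keep an unresolved Gaussian direction, and this is where the first guess breaks. It is wrong: the answer to the question is *yes*.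

## 2. Adaptive information, its cost, and the first theorem

Let $C=C([0,T];\mathbb R^m)$ with the supremum norm and Borel $\sigma$-field $\mathfrak B(C)$.

**Definition (adaptive approximation).** An adaptive approximation $\widehat X$ based on linear continuous functionals is given by three sequences of maps.

1. *Information.* $\psi_1:C\to\mathbb R$ is a continuous linear functional. For $k\ge2$, $\psi_k:\mathbb R^{k-1}\times C\to\mathbb R$ is $\mathfrak B(\mathbb R^{k-1})\otimes\mathfrak B(C)$-measurable, and $\psi_k(y,\cdot)$ is a continuous linear functional on $C$ for every $y$. Put $y_1(w)=\psi_1(w)$ and $y_k(w)=\psi_k(y_1(w),\dots,y_{k-1}(w),w)$.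
2. *Stopping.* Measurable maps $\chi_k:\mathbb R^k\to\{0,1\}$ give $N(w)=\min\{k\in\mathbb N:\chi_k(y_1(w),\dots,y_k(w))=1\}$, and $N(W)<\infty$ a.s. is required.
3. *Output.* Measurable maps $\varphi_k:\mathbb R^k\to\mathbb R^d$ give $\widehat X=\varphi_{N(W)}(y_1(W),\dots,y_{N(W)}(W))$.

The *cost* is $c(\widehat X)=\mathbb E[N(W)]$.

For example, with $m=1$: observe $y_1=W(T)$; stop if $|y_1|\le1$; otherwise observe also $y_2=\int_0^TW(t)\,dt$ and stop. Then $N\in\{1,2\}$ and the cost is $1+\mathbb P(|W(T)|>1)$. Note that $N\ge1$ always, so even a constant approximation costs $1$. Note also that $y_k$ is defined for every $k$, including $k>N$.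

**Conjecture (stated in Larisa Yaroslavtseva, "On non-polynomial lower error bounds for adaptive strong approximation of SDEs", arXiv:1609.08073 (2016)).** For every $(a_n)_{n\in\mathbb N}\subset(0,\infty)$ with $a_n\to0$ there are $d,m$, $x_0$ and bounded $C^\infty$ coefficients $\mu,\sigma$ such that for every $n$ and every adaptive $\widehat X$ with $c(\widehat X)\le n$,
$$\mathbb E\|X(T)-\widehat X\|\ge a_n.\tag{1}$$

The conjecture is true, with the same dimensions as for point evaluations.

**Theorem A.** For every $(a_n)\subset(0,\infty)$ with $a_n\to0$ there are bounded $C^\infty$ coefficients with $d=4$, $m=1$, and $x_0=0$, such that $\mathbb E\|X(T)-\widehat X\|\ge a_n$ for all $n$ and all adaptive $\widehat X$ with $c(\widehat X)\le n$.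

Section 7 improves this to $d=2$ and to errors in probability (Theorem B), and Section 10 gives a converse (Theorem C). Throughout, $\bar a_n=\sup_{k\ge n}a_k$, which is nonincreasing with limit $0$.

## 3. Why a quadratic functional needs a random amplifier

Let $g:\mathbb R\to[0,1]$ be $C^\infty$ with $g>0$ on $(0,T/3)$ and $g=0$ elsewhere, and let
$$U=\int_0^{T/3}g(t)W(t)^2\,dt .$$
By Section 1, finitely many linear functionals should not determine $U$. A sensible first attempt is therefore to build an equation whose final value contains $L\cos(uU)$ with large constants $L,u$. This fails, and we can see where. Let $W_n$ be the piecewise linear interpolation of $W$ on $[0,T/3]$ at the points $iT/(3n)$, $0\le i\le n$; it costs $n$ functionals. Put $U_n=\int_0^{T/3} gW_n^2\,dt$. The variance of a Brownian bridge gives $\mathbb E|W(t)-W_n(t)|^2\le\frac{T}{12n}$. Moreover $W_n(t)$ is the conditional expectation of $W(t)$ given the observed values, so $W(t)$ and $W_n(t)$ both have second moment at most $T/3$. By Cauchy–Schwarz,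
$$\mathbb E|L\cos(uU)-L\cos(uU_n)|\le Lu\int_0^{T/3}\mathbb E\big|(W-W_n)(W+W_n)\big|\,dt\le Lu\cdot\frac T3\cdot\sqrt{\frac T{12n}}\cdot2\sqrt{\frac T3}=\frac{LuT^2}{9\sqrt n}.\tag{2}$$
So with fixed $L$ and $u$ the variable $L\cos(uU)$ is approximated at rate $n^{-1/2}$. It cannot have error at least $a_n$ for all $n$ if, say, $a_n=1/\log(n+2)$. A bounded amplification is always beaten eventually.

The oscillation of Section 1 has an unbounded amplifier but a linear phase; the present attempt has a quadratic phase but a bounded amplifier. We combine them: take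
$$L\cos(\Gamma(Z)U),\qquad Z=\int_0^Tf\,dW,$$
with a very fast growing $\Gamma$. Level $n$ of the sequence is served by the event $\{Z\ge z_n\}$ of probability $p_n$, where $p_n$ is comparable to $\bar a_n$ up to a small correction. On that event $\Gamma(Z)$ must be so large that the observer knows nothing useful about $\cos(\Gamma(Z)U)$.

How many observations must we defend against on $\{Z\ge z_n\}$? More than $n$, because the budget is an average. The observer can measure $Z$ first and spend heavily only on $\{Z\ge z_n\}$, where about $n/p_n$ observations are affordable. But by Markov's inequality $\mathbb P(N>K)\le n/K$, so with $K_n=\lceil 2n/p_n\rceil$ at least half of the event $\{Z\ge z_n\}$ is left with $N\le K_n$. Since $\Gamma$ may grow as fast as we like, $K_n$ is harmless. We need only know how much randomness survives $K_n$ adaptive linear observations.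

One more obstacle remains: coefficients must be bounded, and $dX_3=g(X_1)X_2^2\,dt$ is not allowed. Section 5 deals with that.

## 4. Sine modes and the surviving Gaussian direction

In this section $m=1$, so $C=C([0,T];\mathbb R)$; $f$ and $g$ are as above.

**The functional $z$.** For $w\in C$ put $z(w)=-\int_0^Tw(t)f'(t)\,dt$. This is linear and continuous. Since $W(0)=0$ and $f(T)=0$, integration by parts gives $z(W)=\int_0^Tf\,dW$ a.s.

**Modes.** We want directions in path space which $z$ does not see and along which $U$ is strictly convex. For $j\ge1$ let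
$$h_j(t)=\sqrt{6/T}\,\cos(3\pi jt/T)\,\mathbf 1_{[0,T/3]}(t),\qquad e_j(t)=\int_0^th_j(s)\,ds .$$
The $h_j$ are orthonormal in $L^2([0,T])$. On $[0,T/3]$ we have $e_j(t)=\sqrt{6/T}\,\frac{T}{3\pi j}\sin(3\pi jt/T)$, which vanishes at $T/3$, so $e_j=0$ on $[T/3,T]$. Fix $M\in\mathbb N$, write $e=(e_1,\dots,e_M)$, and let
$$A=A_M=\Big(\int_0^{T/3}g\,e_ie_j\,dt\Big)_{i,j\le M},\qquad \langle Ax,x\rangle=\int_0^{T/3}g\,\langle x,e\rangle^2\,dt .$$
Since $g>0$ on $(0,T/3)$ and the $e_j$ are linearly independent there, $A_M$ is positive definite. Let $\lambda_M>0$ be its smallest eigenvalue.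

**Splitting the path.** Let $\xi_j=\int_0^Th_j\,dW$, $\xi=(\xi_1,\dots,\xi_M)$ and $R=W-\sum_{j\le M}\xi_je_j\in C$. The pair $(R,\xi)$ is jointly Gaussian and centered, $\xi\sim N(0,I_M)$ by orthonormality, and
$$\operatorname{Cov}(R(t),\xi_i)=\int_0^th_i\,ds-e_i(t)=0 .$$
Hence $\xi$ is independent of $R$. Since $e_j=0$ on $[T/3,T]$ and $f'=0$ on $[0,T/3]$, also $z(e_j)=0$. Altogether
$$W=R+\langle\xi,e\rangle,\qquad \xi\sim N(0,I_M)\ \text{independent of }R,\qquad z(W)=z(R).\tag{3}$$
So once $R$ is fixed, $Z=z(R)$ is a known constant, and $\xi$ is a fresh standard Gaussian vector.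

**Observations along the modes.** Fix $r\in C$ and put $R=r$. By linearity of $\psi_k(y,\cdot)$,
$$y_k=\alpha_k(y_1,\dots,y_{k-1})+\langle b_k(y_1,\dots,y_{k-1}),\xi\rangle,\qquad\alpha_k(y)=\psi_k(y,r),\quad b_k(y)=(\psi_k(y,e_j))_{j\le M},\tag{4}$$
with Borel maps $\alpha_k,b_k$. The next lemma is the general form of the two small computations in Section 1.

**Lemma 1.** Let $K\ge1$, $M=K+1$, $\xi\sim N(0,I_M)$, and let $y_1,\dots,y_K$ be of the form (4) with Borel maps $\alpha_k,b_k$. Then there are a $\sigma$-field $\mathcal A\subset\sigma(\xi)$ and $\mathcal A$-measurable vectors $\mathbf m,v\in\mathbb R^M$ with $|v|=1$ and $\langle\mathbf m,v\rangle=0$ such that $y_1,\dots,y_K$ are $\mathcal A$-measurable and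
$$\xi=\mathbf m+\eta v,\qquad\eta=\langle v,\xi\rangle,\qquad\text{where, given }\mathcal A,\ \eta\sim N(0,1).$$
In particular $|\mathbf m|^2+\eta^2=|\xi|^2$.

**Proof, step 1: an adapted orthonormal basis.** The purpose of this step is to replace the observed directions by orthonormal ones, chosen along the way. Define $v_1,\dots,v_M$ recursively. Let $P_{k-1}$ be the orthogonal projection onto $\{v_1,\dots,v_{k-1}\}^\perp$ (so $P_0=I$), let $b_k$ be the direction $b_k(y_1,\dots,y_{k-1})$ for $k\le K$, and put $b_M=0$. If $P_{k-1}b_k\ne0$, let $v_k=P_{k-1}b_k/|P_{k-1}b_k|$. Otherwise let $v_k$ be the normalization of $P_{k-1}\varepsilon_i$, where $\varepsilon_i$ is the first canonical basis vector with $P_{k-1}\varepsilon_i\ne0$; one exists since $k-1<M$. Put $\zeta_k=\langle v_k,\xi\rangle$.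

In both cases $b_k\in\operatorname{span}(v_1,\dots,v_k)$, hence for $k\le K$
$$y_k=\alpha_k(y_1,\dots,y_{k-1})+\sum_{i\le k}\langle b_k,v_i\rangle\zeta_i .$$
By induction on $k\le K$: if $v_1,\dots,v_{k-1}$ and $y_1,\dots,y_{k-1}$ are Borel functions of $\zeta_1,\dots,\zeta_{k-1}$, then so are $b_k$ and $v_k$, and therefore $y_k$ is a Borel function of $\zeta_1,\dots,\zeta_k$. Finally $v_M$ is a function of $v_1,\dots,v_K$ only, hence of $\zeta_1,\dots,\zeta_K$ (in fact of $\zeta_1,\dots,\zeta_{K-1}$).

**Step 2: the conditional law.** Here we show that choosing directions adaptively does not disturb the Gaussian law in the unobserved directions. Claim: for $0\le k\le K$, given $\zeta_1,\dots,\zeta_k$, the law of $\xi$ is $N(m_k,P_k)$ with $m_k=\sum_{i\le k}\zeta_iv_i$. For $k=0$ this is the hypothesis. Suppose it holds for some $k<K$. Then $v_{k+1}$ is a function of $\zeta_1,\dots,\zeta_k$, a unit vector in the range of $P_k$, and orthogonal to $m_k$. So, given $\zeta_1,\dots,\zeta_k$, the variables $\zeta_{k+1}=\langle v_{k+1},\xi\rangle$ and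 $P_{k+1}\xi$ are jointly Gaussian with means $\langle v_{k+1},m_k\rangle=0$ and $P_{k+1}m_k=0$, covariances
$$v_{k+1}^\top P_kv_{k+1}=1,\qquad P_{k+1}P_kP_{k+1}=P_{k+1},$$
and cross-covariance $v_{k+1}^\top P_kP_{k+1}=v_{k+1}^\top P_{k+1}=0$. Hence they are conditionally independent, so given $\zeta_1,\dots,\zeta_{k+1}$ the vector $P_{k+1}\xi$ still has law $N(0,P_{k+1})$. Since $\xi=m_k+\zeta_{k+1}v_{k+1}+P_{k+1}\xi$, the claim follows for $k+1$.

**Step 3: reading off the result.** Take $\mathcal A=\sigma(\zeta_1,\dots,\zeta_K)$, $\mathbf m=m_K$, $v=v_M$. Since $v_1,\dots,v_M$ is an orthonormal basis, $\xi=\mathbf m+\langle v,\xi\rangle v$ and $P_K=vv^\top$. Given $\mathcal A$, $\eta=\langle v,\xi\rangle$ is Gaussian with mean $\langle v,\mathbf m\rangle=0$ and variance $v^\top P_Kv=1$. $\square$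

**How the lemma is used.** For fixed $R=r$, the event $\{N\le K\}$ belongs to $\sigma(y_1,\dots,y_K)$, and on it $\widehat X=\sum_{k\le K}\mathbf 1_{\{N=k\}}\varphi_k(y_1,\dots,y_k)$ is a Borel function of $y_1,\dots,y_K$. Both are therefore $\mathcal A$-measurable: the observer who stops by time $K$ knows at most $\mathcal A$, and $\eta$ is invisible to that observer.

**Smooth fast growing functions.** Let $z_n\uparrow\infty$ strictly and $\kappa_n\in(0,\infty)$. We need smooth functions that are at least $\kappa_n$ beyond $z_n$. The function $b(z)=\max(\{1\}\cup\{\kappa_n:z_n\le z\})$ is nondecreasing and finite, because only finitely many $z_n$ lie below $z$. Let $\rho_0\ge0$ be a $C^\infty$ bump supported in $[-1,1]$ with integral $1$. Then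
$$\omega(z)=\int b(z+1+s)\rho_0(s)\,ds\tag{5}$$
is $C^\infty$ and nondecreasing. Because $z+1+s\ge z$ on the support of $\rho_0$, we have $\omega\ge b\ge1$, and so $\omega(z)\ge\kappa_n$ whenever $z\ge z_n$.

## 5. A bounded four-dimensional equation that computes $L\cos(\Gamma(Z)U)$

The direct equation $dX_3=g(X_1)X_2^2\,dt$ has an unbounded drift. Storing $\operatorname{arsinh}U$ instead would give the drift $g(x_1)x_2^2\operatorname{sech}x_3$, still unbounded in $x_2$. Replacing $x_2^2$ by a bounded function would destroy the exact quadratic structure that we want to exploit. So we compress twice. First store $U_t\kappa(Y_t)$ with $\kappa(y)=(1+y^2)^{-1}$, where $Y$ is the second component: the source term becomes $gY^2\kappa(Y)$, which is bounded, while the correction terms are at most linear in the stored quantity. Then apply $\operatorname{arsinh}$, which turns linear growth into bounded coefficients. The last component undoes both compressions inside a cosine, where growth does no harm.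

Let $H$ be as in Section 1 ($H\ge0$ bounded and $C^\infty$, $H=0$ on $(-\infty,T/2]$, $\int_{T/2}^TH=1$). Let $L>0$ and let $\Gamma:\mathbb R\to(0,\infty)$ be $C^\infty$; both are chosen in Section 6. Put
$$q_1(y)=\frac{\kappa'(y)}{\kappa(y)}=\frac{-2y}{1+y^2},\qquad q_2(y)=\frac{\kappa''(y)}{\kappa(y)}=\frac{6y^2-2}{(1+y^2)^2},$$
and consider, with initial value $0$,
$$\begin{aligned}
dX_1&=dt,\qquad dX_2=f(X_1)\,dW,\\
dX_3&=\Big[g(X_1)\tfrac{X_2^2}{1+X_2^2}\operatorname{sech}X_3+\tfrac12f(X_1)^2\big(q_2(X_2)\tanh X_3-q_1(X_2)^2\tanh^3X_3\big)\Big]dt\\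
&\qquad+f(X_1)q_1(X_2)\tanh X_3\,dW,\\
dX_4&=L\,H(X_1)\cos\!\big(\Gamma(X_2)(1+X_2^2)\sinh X_3\big)\,dt .
\end{aligned}$$
All coefficients are $C^\infty$ and bounded: $f,g,H,q_1,q_2,\tanh,\operatorname{sech},\cos$ and $y^2/(1+y^2)$ are bounded.

**Solving the equation.** This computation identifies $X(T)$. Let $Y_t=\int_0^tf\,dW$, $U_t=\int_0^tg(s)Y_s^2\,ds$ and $\mathfrak r_t=U_t\kappa(Y_t)$. By Itô's formula,
$$d\mathfrak r=g\,Y^2\kappa(Y)\,dt+\tfrac12\mathfrak r\,q_2(Y)f^2\,dt+\mathfrak r\,q_1(Y)f\,dW .$$
The function $\operatorname{arsinh}$ has derivatives $(1+\mathfrak r^2)^{-1/2}$ and $-\mathfrak r(1+\mathfrak r^2)^{-3/2}$. With $X_3=\operatorname{arsinh}\mathfrak r$ we have $(1+\mathfrak r^2)^{-1/2}=\operatorname{sech}X_3$ and $\mathfrak r(1+\mathfrak r^2)^{-1/2}=\tanh X_3$, hence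
$$dX_3=\Big[gY^2\kappa(Y)\operatorname{sech}X_3+\tfrac12f^2q_2(Y)\tanh X_3-\tfrac12f^2q_1(Y)^2\tanh^3X_3\Big]dt+f\,q_1(Y)\tanh X_3\,dW .$$
So $X_1=t$, $X_2=Y_t$, $X_3=\operatorname{arsinh}\mathfrak r_t$ solve the first three equations, and $(1+X_2^2)\sinh X_3=U_t$. For $t\ge T/2$ we have $X_2=\int_0^Tf\,dW=Z:=z(W)$ a.s., and since $g=0$ off $(0,T/3)$ and $Y=W$ on $[0,T/3]$, also $U_t=U=\int_0^{T/3}gW^2\,dt$. As $H=0$ on $(-\infty,T/2]$ and $\int_{T/2}^TH=1$,
$$X_4(T)=L\cos(\Gamma(Z)U)\quad\text{a.s.}\tag{6}$$

## 6. Conditional variance of the cosine: proof of Theorem A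

**Step 1: choice of $\Gamma$ and $L$.** We assign to each $n$ a level $z_n$ and the amplification needed beyond it. Let
$$p_n=\frac{\bar a_n+\bar a_1/n}{4\bar a_1}.$$
Then $p_n$ decreases strictly to $0$, $p_1=\frac12$, and $p_n\ge a_n/(4\bar a_1)$. The variable $Z$ is centered Gaussian with variance $\int_0^Tf^2>0$, so we can choose $z_n$ with $\mathbb P(Z\ge z_n)=p_n$, and $z_n\uparrow\infty$ strictly. Let $K_n=\lceil2n/p_n\rceil$ and $M_n=K_n+1$. Apply (5) with $\kappa_n=8/\lambda_{M_n}$ and let $\Gamma=\omega$. Thus $\Gamma>0$ is $C^\infty$ and $\Gamma(z)\ge8/\lambda_{M_n}$ for all $z\ge z_n$ and all $n$. Finally let $L=256\,\bar a_1/5$.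

**Step 2: reduction to a square error.** This prepares the use of a conditional variance. Fix $n$ and an adaptive $\widehat X$ with $\mathbb EN\le n$; write $K=K_n$, $M=M_n$, $p=p_n$ and $\theta=\Gamma(Z)U$. On $\{N\le K\}$ let $q\in[-1,1]$ be the truncation of $\widehat X_4/L$ to $[-1,1]$. Truncation does not increase the distance to $\cos\theta\in[-1,1]$, and $|\cos\theta-q|\le2$, so
$$|X_4(T)-\widehat X_4|\ge L|\cos\theta-q|\ge\tfrac L2(\cos\theta-q)^2 .$$
Hence
$$\mathbb E\|X(T)-\widehat X\|\ge\tfrac L2\,\mathbb E\big[\mathbf 1_{\{N\le K,\,Z\ge z_n\}}(\cos\theta-q)^2\big].\tag{7}$$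

**Step 3: the phase along the surviving direction.** The aim is to see that, given everything the observer knows, $\theta$ is a quadratic polynomial in a standard normal variable with a huge leading coefficient. Use (3) with $M=M_n$ and condition on $R=r$ where $z(r)\ge z_n$ (recall $Z=z(R)$). Put $u=\Gamma(z(r))\ge8/\lambda_M$. Then
$$U=\int_0^{T/3}g\,(r+\langle\xi,e\rangle)^2\,dt=\langle A\xi,\xi\rangle+2\int_0^{T/3}g\,r\,\langle\xi,e\rangle\,dt+\int_0^{T/3}g\,r^2\,dt .$$
Apply Lemma 1: $\xi=\mathbf m+\eta v$ with $\eta\sim N(0,1)$ given $\mathcal A$. Therefore $\theta=u(a\eta^2+b\eta+c)$ with $\mathcal A$-measurable $a,b,c$ and $a=\langle Av,v\rangle\ge\lambda_M$, so $ua\ge8$.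

**Step 4: the phase is nearly equidistributed.** For real $\alpha,\beta$, the Gaussian integral with complex parameter $1-2i\alpha$, whose real part is positive, gives
$$\mathbb E\,e^{i(\alpha\eta^2+\beta\eta)}=\int\frac{e^{-(1-2i\alpha)s^2/2+i\beta s}}{\sqrt{2\pi}}\,ds=(1-2i\alpha)^{-1/2}\exp\Big(-\frac{\beta^2}{2(1-2i\alpha)}\Big).$$
Since $\operatorname{Re}\frac1{1-2i\alpha}=\frac1{1+4\alpha^2}>0$, the modulus is at most $(1+4\alpha^2)^{-1/4}$. For $j=1,2$ apply this with $\alpha=jua\ge8$:
$$\big|\mathbb E[e^{ij\theta}|\mathcal A]\big|\le(1+4u^2\lambda_M^2)^{-1/4}\le(1+256)^{-1/4}\le\tfrac14.\tag{8}$$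

**Step 5: nobody can predict the cosine.** On $\{N\le K\}$ the guess $q$ is $\mathcal A$-measurable, and an $\mathcal A$-measurable guess has conditional mean square error at least the conditional variance. So there, using $\cos^2\theta=\frac12+\frac12\cos2\theta$ and (8),
$$\mathbb E[(\cos\theta-q)^2|\mathcal A]\ge\operatorname{Var}(\cos\theta|\mathcal A)=\tfrac12+\tfrac12\operatorname{Re}\mathbb E[e^{2i\theta}|\mathcal A]-\big(\operatorname{Re}\mathbb E[e^{i\theta}|\mathcal A]\big)^2\ge\tfrac12-\tfrac18-\tfrac1{16}=\tfrac5{16}.$$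

**Step 6: integration.** It remains to collect the pieces. Since $\{N\le K\}$ is $\mathcal A$-measurable for fixed $r$, integrate over $\mathcal A$ and then over $r$ with $z(r)\ge z_n$ (Fubini, as $R$ and $\xi$ are independent). By Markov's inequality $\mathbb P(N>K)\le n/K\le p/2$. So (7) gives
$$\mathbb E\|X(T)-\widehat X\|\ge\tfrac{5L}{32}\,\mathbb P(N\le K,\,Z\ge z_n)\ge\tfrac{5L}{32}\Big(p-\frac p2\Big)=\tfrac{5L}{64}\,p_n\ge\tfrac{5L}{64}\cdot\frac{a_n}{4\bar a_1}=a_n ,$$
because $\frac{5L}{64}=4\bar a_1$. This proves Theorem A, and with it the conjecture. $\blacksquare$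

## 7. Two dimensions and errors in probability: the equation for Theorem B

We now enlarge the class of algorithms, lower the dimension to $d=2$, and replace the mean error by a probability.

**Definition (generalized adaptive approximation).** Let $Q$ be a random element independent of $W$ (randomization). Let $\psi_k,\chi_k,\varphi_k$ depend, jointly measurably, also on $Q$, and for fixed $(Q,y)$ let $\psi_k$ be any affine function of the path, not necessarily continuous. Such $\widehat X$ are called generalized adaptive approximations; their cost is $\mathbb EN$.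

For example, let $Q$ be uniform on $[0,T]$, observe $y_1=W(Q)$ (for $m=1$) and stop: a point evaluation at a random site, of cost $1$.

**Theorem B.** Let $T,\ell\in(0,\infty)$, $d\ge2$, $m\ge1$, and let $(a_n)\subset(0,1)$ with $a_n\to0$. Then there are bounded $C^\infty$ coefficients and $x_0=0$ such that for all $n$ and all generalized adaptive $\widehat X$ with $\mathbb EN\le n$,
$$\mathbb P\big(\|X(T)-\widehat X\|\ge\ell\big)\ge a_n .$$
Consequently, for every $(a_n)\subset(0,\infty)$ with $a_n\to0$ and all $d\ge2$, $m\ge1$, there is such an SDE with $\mathbb E\|X(T)-\widehat X\|\ge a_n$ for all $n$ and all generalized adaptive $\widehat X$ with $\mathbb EN\le n$.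

**The second part follows from the first.** Apply the first part with $\ell=2\bar a_1$ and the sequence $a_n/\ell\le\frac12$, and use $\mathbb E\|X(T)-\widehat X\|\ge\ell\,\mathbb P(\|X(T)-\widehat X\|\ge\ell)\ge a_n$.

**Reduction to $d=2$, $m=1$.** For larger $d$ add components that are identically $0$; the proof below uses only the first component of the error. For larger $m$ let the equation be driven by the first Brownian component only, and let $W'$ be the unused ones. For fixed $W'$, an affine functional of the pair is affine in the first component, and $(Q,W')$ is independent of the first component, so $W'$ can be absorbed into $Q$. From now on $d=2$, $m=1$.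

**Observations.** Use the splitting (3); now $Q$ is independent of $(R,\xi)$. Condition on $R=r$ and $Q=u$. Since $\psi_k(u,y,\cdot)$ is affine, (4) holds with
$$\alpha_k(y)=\psi_k(u,y,r),\qquad b_k(y)=\big(\psi_k(u,y,r+e_j)-\psi_k(u,y,r)\big)_{j\le M},$$
so Lemma 1 applies for every fixed $(r,u)$, and $\{N\le K\}$ and, on it, $\widehat X$ are $\mathcal A$-measurable.

**What must change.** The variance bound of Section 6 controls a mean square. For the statement in probability the observer's guess of a cosine must miss by more than a given tolerance with conditional probability close to $1$. So we need many Fourier modes of the phase to be small, not just $j=1,2$. To save dimensions, one scalar $S$ will play both roles, amplifier and phase: the output is $\cos\Psi(S)$ with $\Psi'$ growing fast. Time and output share the component $X_1$: it is a clock until $T/2$, and afterwards, when the clock is no longer needed by the second component, it runs at a speed depending on $\cos\Psi(S)$. We also need $S$ strictly convex along the surviving direction;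 an exponential functional of the path has this property.

**The equation.** Let $H:\mathbb R\to[0,1]$ now be $C^\infty$ with $H=0$ on $(-\infty,T/2]$ and $H=1$ on $[3T/4,\infty)$. Let $L>0$ and $\Psi\in C^\infty(\mathbb R)$ be chosen in Section 9. With initial value $0$,
$$\begin{aligned}
dX_1&=\big[1+L\,H(X_1)\big(1+\cos\Psi(\sinh X_2)\big)\big]dt,\\
dX_2&=\big[\tfrac12f(X_1)^2\tanh X_2\operatorname{sech}^2X_2+g(X_1)\operatorname{sech}X_2\big]dt+f(X_1)\tanh X_2\,dW .
\end{aligned}$$
The coefficients are bounded and $C^\infty$.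

**Solving for $X_2$.** We show that $\sinh X_2$ freezes at a positive exponential functional. The drift of $X_1$ is $1$ as long as $X_1\le T/2$, and at least $1$ always. So $X_1(t)=t$ for $t\le T/2$ and $X_1(t)\ge t$ for all $t$. Thus $f(X_1)=f(t)$ and $g(X_1)=g(t)$ for $t\le T/2$, and for $t\ge T/2$ all four quantities vanish. Let $B_t=\int_0^tf\,dW$ and $S_t=e^{B_t}\int_0^te^{-B_s}g(s)\,ds$. Since $d(e^B)=e^B(f\,dW+\frac12f^2\,dt)$,
$$dS=fS\,dW+(\tfrac12f^2S+g)\,dt .$$
By Itô's formula for $\operatorname{arsinh}$, as in Section 5, the process $\operatorname{arsinh}S_t$ has drift $\frac12f^2(\tanh-\tanh^3)+g\operatorname{sech}$ and diffusion coefficient $f\tanh$, evaluated at itself. Because $\tanh-\tanh^3=\tanh\operatorname{sech}^2$, $X_2=\operatorname{arsinh}S_t$ solves the second equation. For $t\ge T/2$ the process $S_t$ is constant, and $B_s=W(s)$ for $s\le T/3$, $B_T=z(W)$ a.s. So $\sinh X_2=S$ there, with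
$$S=\int_0^{T/3}g(t)\,e^{z(W)-W(t)}\,dt=\int_0^{T/3}g(t)\exp\big(z(R)-R(t)-\langle\xi,e(t)\rangle\big)\,dt>0.\tag{9}$$

**The law of $S$.** We shall need levels with prescribed probabilities. Write $S=e^{Z'}S'$ with $Z'=\int_{T/3}^{T/2}f\,dW$ and $S'=e^{W(T/3)}\int_0^{T/3}e^{-W}g\,dt>0$. The Gaussian variable $Z'$ is nondegenerate, because $f$ is continuous with $f(T/3)=1$, and it is independent of $S'$. Conditioning on $S'$, we see that $z\mapsto\mathbb P(S\ge z)$ is continuous and strictly decreasing from $1$ to $0$ on $(0,\infty)$.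

**From $X_1(T)$ to the cosine.** The aim is to turn an error of less than $\ell$ into a good guess of $\mathbf c:=\cos\Psi(S)$. For $c\in[-1,1]$ let $x_c$ solve $x_c'=1+LH(x_c)(1+c)$, $x_c(T/2)=T/2$, and put $G(c)=x_c(T)$. Then $X_1(T)=G(\mathbf c)$. The function $G$ is continuous, since the solution of the ODE depends continuously on the parameter. For $c\ge c'$, comparison of scalar ODEs gives $x_c\ge x_{c'}$. On $[3T/4,T]$ we have $x_c(t),x_{c'}(t)\ge t\ge3T/4$, so $H=1$ there and $x_c'-x_{c'}'=L(c-c')$. Hence
$$G(c)-G(c')\ge\tfrac{LT}4(c-c')\qquad(c\ge c').$$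
So $G:[-1,1]\to[G(-1),G(1)]$ is an increasing homeomorphism. Let $q$ be $G^{-1}$ of the truncation of $\widehat X_1$ to $[G(-1),G(1)]$. If $\|X(T)-\widehat X\|<\ell$, then $|G(\mathbf c)-G(q)|\le|X_1(T)-\widehat X_1|<\ell$. That is,
$$\|X(T)-\widehat X\|<\ell\ \Longrightarrow\ |\mathbf c-q|<\rho:=\frac{4\ell}{LT}.\tag{10}$$

## 8. A smooth majorant and van der Corput's bound

**Trigonometric majorant.** We dominate the indicator of a successful guess by a smooth periodic function with small mean and controlled Fourier coefficients. Let $\tau:\mathbb R\to[0,1]$ be $C^\infty$ with $\tau=1$ on $[-1,1]$ and $\tau=0$ off $[-2,2]$. For $q\in[-1,1]$ put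
$$w_q(\theta)=\tau\Big(\frac{\cos\theta-q}\rho\Big)=\sum_{k\in\mathbb Z}c_k(q)e^{ik\theta},\qquad \mathbf 1_{\{|\cos\theta-q|<\rho\}}\le w_q(\theta)\le\mathbf 1_{\{|\cos\theta-q|\le2\rho\}} .$$
We have $w_q''=\rho^{-2}\tau''(\cdot)\sin^2\theta-\rho^{-1}\tau'(\cdot)\cos\theta$, so two integrations by parts give
$$|c_k(q)|\le\frac{C_\rho}{k^2}\quad(k\ne0),\qquad C_\rho=\|\tau''\|_\infty\rho^{-2}+\|\tau'\|_\infty\rho^{-1}.$$
For the mean, let $0\le\alpha<\beta\le\pi$. Since $\frac{\beta-\alpha}2\le\frac{\alpha+\beta}2\le\pi-\frac{\beta-\alpha}2$, we have $\sin\frac{\alpha+\beta}2\ge\sin\frac{\beta-\alpha}2$. With $\sin x\ge2x/\pi$ on $[0,\pi/2]$,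
$$\cos\alpha-\cos\beta=2\sin\tfrac{\alpha+\beta}2\sin\tfrac{\beta-\alpha}2\ge2\sin^2\tfrac{\beta-\alpha}2\ge2\Big(\frac{\beta-\alpha}\pi\Big)^2 .$$
The set $\{\theta\in[0,\pi]:|\cos\theta-q|\le2\rho\}$ is an interval on which $\cos$ varies by at most $4\rho$, so its length is at most $\pi\sqrt{2\rho}$. As $w_q$ is even, $c_0(q)=\frac1\pi\int_0^\pi w_q$, and
$$0\le c_0(q)\le\vartheta:=\sqrt{2\rho},\qquad|c_k(q)|\le C_\rho k^{-2}\ \ (k\ne0).\tag{11}$$

**Lemma 2 (van der Corput).** If $\phi\in C^2[a,b]$ is real with $\phi''\ge\Lambda>0$ and $A_0\in C^1[a,b]$, then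
$$\Big|\int_a^be^{i\phi}A_0\,ds\Big|\le8\Lambda^{-1/2}\Big(|A_0(b)|+\int_a^b|A_0'|\,ds\Big).$$

**Proof.** First we bound $F(x)=\int_a^xe^{i\phi}\,ds$ uniformly in $x\in[a,b]$. Let $\delta=\sqrt{3\Lambda}$. Since $\phi'$ increases at rate at least $\Lambda$, the part of $[a,x]$ where $|\phi'|<\delta$ is an interval of length at most $2\delta/\Lambda$. It contributes at most $2\delta/\Lambda$. There remain at most two intervals $[s_1,s_2]$ on which $\phi'$ is monotone, of constant sign, and $|\phi'|\ge\delta$. On each,
$$\int_{s_1}^{s_2}e^{i\phi}\,ds=\int_{s_1}^{s_2}\frac{(e^{i\phi})'}{i\phi'}\,ds=\Big[\frac{e^{i\phi}}{i\phi'}\Big]_{s_1}^{s_2}-\int_{s_1}^{s_2}e^{i\phi}\Big(\frac1{i\phi'}\Big)'ds .$$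
The boundary terms are at most $2/\delta$. Since $1/\phi'$ is monotone with values between $0$ and $\pm1/\delta$, the last integral is at most $1/\delta$. So each such interval contributes at most $3/\delta$, and
$$|F(x)|\le\frac{2\delta}\Lambda+\frac6\delta=4\sqrt3\,\Lambda^{-1/2}\le8\Lambda^{-1/2}.$$
Finally $\int_a^be^{i\phi}A_0=F(b)A_0(b)-\int_a^bFA_0'$, which gives the claim. $\square$

We need a *second* derivative test because the convex function $S$ of $\eta$ may have a critical point; only its convexity is guaranteed.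

## 9. Parameters, key estimate, and proof of Theorem B

**Step 1: the parameters.** They are chosen in the order below. There is no circularity, since the laws of $S,R,\xi$ do not depend on $L$ and $\Psi$.

- Since $a_n\to0$, the supremum $\bar a_1$ is attained, so $\bar a_1<1$. Choose $L$ so large that $\vartheta=\sqrt{8\ell/(LT)}<(1-\bar a_1)/2$. This fixes $\rho$, $\vartheta$, $C_\rho$ and $G$.
- $\delta_n=\frac{1-\bar a_1}{2n}$ and $p_n=\frac{\bar a_n+\delta_n}{1-\vartheta}$. Since $\bar a_n+\delta_n\le\frac{1+\bar a_1}2<1-\vartheta$, we have $p_n\in(0,1)$, and $p_n$ decreases strictly to $0$.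
- $z_n$ with $\mathbb P(S\ge z_n)=p_n$; then $0<z_n\uparrow\infty$ strictly.
- $K_n=\lceil2n/\delta_n\rceil$ and $M_n=K_n+1$.
- $D_n$ so large that, with $R,\xi$ formed for $M=M_n$, the event $\{\|R\|_\infty+|z(R)|\le D_n,\ |\xi|\le D_n\}$ has probability at least $1-\delta_n/4$.
- $E_n=\sup_t|e(t)|$ (for $M=M_n$) and $j_n=\lambda_{M_n}e^{-D_n-2D_nE_n}>0$.
- $\kappa_n$ so large that
$$64\cdot\tfrac{\pi^2}6\,C_\rho\,(\kappa_nj_n)^{-1/2}\le\tfrac{\delta_n}4.\tag{12}$$
- $\Psi(x)=\int_0^x\omega$ with $\omega$ from (5). Then $\Psi''\ge0$ and $\Psi'\ge1$ everywhere, and $\Psi'\ge\kappa_n$ on $[z_n,\infty)$.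

Fix $n$ and a generalized adaptive $\widehat X$ with $\mathbb EN\le n$, and drop the index $n$ from $K,M,D,E,j,\kappa,z,p,\delta$.

**Step 2: the key estimate.** The heart of the proof is the claim that on the relevant event a correct guess of $\mathbf c$ is hardly likelier than if the phase were uniform:
$$\mathbb P\big(|\mathbf c-q|<\rho,\ N\le K,\ S\ge z\big)\le\vartheta p+\tfrac\delta2.\tag{13}$$
The event that $\|R\|_\infty+|z(R)|>D$ or $|\xi|>D$ contributes at most $\delta/4$. So fix $r$ with $\|r\|_\infty+|z(r)|\le D$ and $u$, condition on $R=r$, $Q=u$, and apply Lemma 1: $\xi=\mathbf m+\eta v$. If $|\xi|\le D$, then $|\mathbf m|\le D$ and $|\eta|\le D$, because $|\mathbf m|^2+\eta^2=|\xi|^2$. We work on the $\mathcal A$-measurable event $\{|\mathbf m|\le D,\ N\le K\}$, on which $q$ is $\mathcal A$-measurable, and bound the conditional probability given $\mathcal A$ of $\{|\mathbf c-q|<\rho,\ S\ge z,\ |\eta|\le D\}$.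

**Step 3: strict convexity in $\eta$.** This supplies the hypothesis of Lemma 2. By (9), $S=J(\eta)$ with
$$J(s)=\int_0^{T/3}g\,e^{z(r)-r-\langle\mathbf m,e\rangle-s\langle v,e\rangle}\,dt .$$
For $|s|\le D$ the exponent is at least $-D-DE-DE$, so
$$J''(s)=\int_0^{T/3}g\,\langle v,e\rangle^2e^{z(r)-r-\langle\mathbf m,e\rangle-s\langle v,e\rangle}\,dt\ge e^{-D-2DE}\langle Av,v\rangle\ge e^{-D-2DE}\lambda_M=j .$$
Since $J$ is convex and continuous, $\{s\in[-D,D]:J(s)<z\}$ is an interval, relatively open in $[-D,D]$. So $I=\{s\in[-D,D]:J(s)\ge z\}$ is a union of at most two compact intervals. On $I$ the phase $\Theta=\Psi\circ J$ satisfies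
$$\Theta''=\Psi''(J)(J')^2+\Psi'(J)J''\ge\kappa j ,$$
because $\Psi''\ge0$ and $\Psi'\ge\kappa$ on $[z,\infty)$.

**Step 4: all nonzero Fourier modes are small.** Let $\nu(s)=(2\pi)^{-1/2}e^{-s^2/2}$. For every interval with right endpoint $b$ we have $\nu(b)+\int|\nu'|\le3/\sqrt{2\pi}<2$. Apply Lemma 2 with $\phi=k\Theta$, $k\ge1$, where $\phi''\ge k\kappa j\ge\kappa j$, on each of the at most two intervals; for $k\le-1$ take complex conjugates. This gives
$$\Big|\int_Ie^{ik\Theta}\nu\,ds\Big|\le32(\kappa j)^{-1/2}\qquad(k\neq0).$$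
Given $\mathcal A$, $\eta$ has density $\nu$ while $q$, $\Theta$ and $I$ are fixed. The Fourier series of $w_q$ converges absolutely and uniformly by (11), so it can be integrated termwise, and (12) yields
$$\begin{aligned}
\mathbb P(|\mathbf c-q|<\rho,\ \eta\in I\,|\,\mathcal A)&\le\int_Iw_q(\Theta(s))\nu(s)\,ds=\sum_kc_k(q)\int_Ie^{ik\Theta}\nu\,ds\\
&\le\vartheta\,\mathbb P(\eta\in I|\mathcal A)+2\sum_{k\ge1}\frac{C_\rho}{k^2}\,32(\kappa j)^{-1/2}\le\vartheta\,\mathbb P(S\ge z|\mathcal A)+\tfrac\delta4 .
\end{aligned}$$
In the last inequality we used that $\eta\in I$ implies $S=J(\eta)\ge z$. Integrate over the event $\{|\mathbf m|\le D,N\le K\}$, then over the values $(r,u)$ of $(R,Q)$, which is independent of $\xi$. The result is at most $\vartheta\,\mathbb P(S\ge z)+\frac\delta4=\vartheta p+\frac\delta4$. Together with the exceptional $\delta/4$ from Step 2 this is (13).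

**Step 5: conclusion.** We combine the key estimate with the budget. By Markov's inequality $\mathbb P(N>K)\le n/K\le\delta/2$. By (10), the error is at least $\ell$ wherever $|\mathbf c-q|\ge\rho$. So with (13)
$$\mathbb P(\|X(T)-\widehat X\|\ge\ell)\ge\mathbb P(N\le K,\,S\ge z_n)-\vartheta p_n-\tfrac{\delta_n}2\ge p_n-\tfrac{\delta_n}2-\vartheta p_n-\tfrac{\delta_n}2=(1-\vartheta)p_n-\delta_n=\bar a_n\ge a_n .\qquad\blacksquare$$

## 10. The Euler scheme and the classification of possible sequences

How far can the lower bounds be pushed? The error always tends to $0$, so no sequence that fails to tend to $0$ is possible.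

**Theorem C.** For every SDE with bounded $C^\infty$ coefficients and deterministic initial value (any $d,m$) there are approximations $\widehat X_n$ with $c(\widehat X_n)\le n$ for all $n$, using only non-adaptive point evaluations once $n\ge m$, such that $\mathbb E\|X(T)-\widehat X_n\|\to0$.

**Proof, step 1: the approximations and their cost.** Let $X^k$ be the time-continuous Euler–Maruyama scheme with $k$ equal steps,
$$X^k_t=x_0+\int_0^t\mu(X^k_{\lfloor s\rfloor_k})\,ds+\int_0^t\sigma(X^k_{\lfloor s\rfloor_k})\,dW(s),$$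
where $\lfloor s\rfloor_k$ is the largest grid point $iT/k\le s$. Its value at $T$ uses $W$ at $k$ points, that is, $mk$ real functionals. For $n\ge m$ let $\widehat X_n=X_T^{\lfloor n/m\rfloor}$, of cost at most $n$. For $n<m$ take a constant, of cost $1$.

**Step 2: localization.** The coefficients need not be globally Lipschitz, so we cut them off. For $\varrho>\|x_0\|+1$ multiply $\mu,\sigma$ by a smooth compactly supported cutoff equal to $1$ on the ball of radius $\varrho$, and let $X^{(\varrho)},X^{k,(\varrho)}$ be the corresponding solution and Euler scheme. The new coefficients are globally Lipschitz and bounded, and the classical theorem (e.g. Kloeden–Platen, *Numerical Solution of SDEs*, Ch. 10) gives $\sup_t\|X_t^{k,(\varrho)}-X_t^{(\varrho)}\|\to0$ in probability as $k\to\infty$.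

Here is the short argument. Let $c_1$ be a Lipschitz constant and $c_2$ a bound for the cut-off coefficients (Frobenius norm for $\sigma$). Then
$$\mathbb E\|X^{k,(\varrho)}_s-X^{k,(\varrho)}_{\lfloor s\rfloor_k}\|^2\le2c_2^2\big((T/k)^2+T/k\big)\le c_3/k .$$
Let $\Delta(t)=\mathbb E\sup_{s\le t}\|X_s^{k,(\varrho)}-X_s^{(\varrho)}\|^2$, which is finite because the coefficients are bounded. By Cauchy–Schwarz for the drift and Doob's inequality for the stochastic integral,
$$\Delta(t)\le(2T+8)c_1^2\int_0^t\mathbb E\|X^{k,(\varrho)}_{\lfloor s\rfloor_k}-X^{(\varrho)}_s\|^2\,ds\le(2T+8)c_1^2\int_0^t\Big(\frac{2c_3}k+2\Delta(s)\Big)ds ,$$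
and Gronwall's lemma gives $\Delta(T)\le c_4/k$ with $c_4$ independent of $k$.

**Step 3: removing the cutoff.** We compare the original processes with the cut-off ones. Up to the first exit of $X$ from the open ball of radius $\varrho$, $X$ also solves the cut-off equation, so $X=X^{(\varrho)}$ up to that time by pathwise uniqueness. In particular $X=X^{(\varrho)}$ a.s. on $\{\sup_t\|X_t\|<\varrho-1\}$. If moreover $\sup_t\|X_t^{k,(\varrho)}-X_t^{(\varrho)}\|<1$, then $X^{k,(\varrho)}$ stays in the ball of radius $\varrho$. There the coefficients agree, so by induction over the steps $X^{k,(\varrho)}=X^k$. Hence for every $\varepsilon>0$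
$$\limsup_{k\to\infty}\mathbb P(\|X_T^k-X_T\|>\varepsilon)\le\mathbb P\big(\sup_t\|X_t\|\ge\varrho-1\big)\longrightarrow0\qquad(\varrho\to\infty).$$
The left-hand side does not depend on $\varrho$, so $X^k_T\to X_T$ in probability.

**Step 4: from probability to mean.** Since $\mu,\sigma$ are bounded, say by $c$ (Frobenius norm for $\sigma$), we have $\mathbb E\|X_T^k\|^2\le3(\|x_0\|^2+c^2T^2+c^2T)$ for all $k$, and the same bound for $X_T$. So the variables $\|X_T^k-X_T\|$ are bounded in $L^2$, hence uniformly integrable, and converge to $0$ in $L^1$. $\blacksquare$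

**Corollary (classification).** Let $T>0$, $d\ge2$, $m\ge1$, $(a_n)\subset(0,\infty)$.

1. There is an SDE with bounded $C^\infty$ coefficients such that $\mathbb E\|X(T)-\widehat X\|\ge a_n$ for all $n$ and all adaptive $\widehat X$ with $c(\widehat X)\le n$ if and only if $a_n\to0$.
2. For fixed $\ell>0$, there is such an SDE with $\mathbb P(\|X(T)-\widehat X\|\ge\ell)\ge a_n$ for all $n$ and all such $\widehat X$ if and only if $a_n<1$ for all $n$ and $a_n\to0$.

**Proof.** Sufficiency is Theorem B, whose class of algorithms contains all adaptive $\widehat X$. Conversely, the approximations $\widehat X_n$ of Theorem C are adaptive approximations of cost at most $n$. In part 1, $a_n\le\mathbb E\|X(T)-\widehat X_n\|\to0$. In part 2, $a_n\le\mathbb P(\|X(T)-\widehat X_n\|\ge\ell)\to0$, since $L^1$ convergence implies convergence in probability. It remains to show $a_n<1$ in part 2. Take $\widehat X\equiv x$ with $x$ in the support of the law of $X(T)$. This costs $1\le n$, and $\mathbb P(\|X(T)-x\|<\ell)>0$, so $a_n\le\mathbb P(\|X(T)-x\|\ge\ell)<1$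 for every $n$. $\blacksquare$

The conjecture asks for *some* dimensions $d,m$, so it is fully settled, already with $d=2$, $m=1$. The argument above does not decide whether the same holds for $d=1$.
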